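# Antidiagonal Gröbner bases for rank conditions on symmetric matrices

## 1. Minors of upper-left corners and the antidiagonal guess

Take a symmetric matrix whose entries on and below the diagonal are independent variables, and bound the ranks of its upper-left corners. The bounds are expressed by minors. Which monomials lead the polynomials in the ideal of these minors? The first guess is the one that matrices without symmetry suggest: in a term order that favors antidiagonals, the minors that one writes down first are already a Gröbner basis, so the leading terms are generated by products along antidiagonals. We make the guess precise, test it by hand, see why it does not follow from the non-symmetric case, and prove it.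

**Notation.** Let $\mathbb K$ be a field, $n\ge 1$, $[n]=\{1,\dots,n\}$. Let $\mathcal U$ be the symmetric $n\times n$ matrix with entries $\mathcal U_{ij}=\mathcal U_{ji}=u_{ij}$ for $i\ge j$, in the polynomial ring $\mathbb K[u_{ij}:1\le j\le i\le n]$. We also write $u_{ji}$ for $u_{ij}$. For a matrix $N$, $N_{RC}$ is the submatrix in rows $R$ and columns $C$, so $N_{[i][j]}$ is the upper-left $i\times j$ corner. For a square matrix $N$, $\operatorname{adiag}(N)$ is the product of the entries on its antidiagonal.

**Definition (the two ideals).** Let $w$ be a symmetric $n\times n$ matrix over $\mathbb K$, and let $r(i,j)=\operatorname{rank} w_{[i][j]}$. Then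
$$I^{\mathrm{sym}}_w=\big\langle \det(\mathcal U_{RC}) : i,j\in[n],\ R\subseteq[i],\ C\subseteq[j],\ |R|=|C|=1+r(i,j)\big\rangle ,$$
and $J^{\mathrm{sym}}_w$ is generated by the monomials $\operatorname{adiag}(\mathcal U_{RC})$ for the same $i,j,R,C$.

**Definition (term order).** Order the variables by $u_{11}>u_{21}>u_{22}>u_{31}>u_{32}>u_{33}>\cdots>u_{nn}$: for variables written $u_{ij}$ with $i\ge j$, $u_{ij}>u_{kl}$ if $i<k$, or if $i=k$ and $j<l$. We use the graded reverse lexicographic order. Monomials are compared by degree first. For two distinct monomials of equal degree, look at the smallest variable in which their exponents differ; the larger monomial has the smaller exponent there. Write $\operatorname{init}$ for leading monomials and for initial ideals.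

A finite subset of an ideal is a Gröbner basis if its leading monomials generate the initial ideal. The guess is the following statement. For algebraically closed $\mathbb K$ it is a conjecture in Eric Marberg and Brendan Pawlowski, "Ideal transition systems", arXiv:2412.17320 (2024).

**Theorem 1.** Let $\mathbb K$ be any field and $w$ a symmetric $n\times n$ matrix over $\mathbb K$. The displayed minors generating $I^{\mathrm{sym}}_w$ form a Gröbner basis in the reverse lexicographic order above, and $\operatorname{init}(I^{\mathrm{sym}}_w)=J^{\mathrm{sym}}_w$.

So the first guess is right, for every $w$ and every field. Let us try small cases before believing it.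

For $n=1$ the ideal is $\langle u_{11}\rangle$ if $w=0$, and $0$ otherwise; there is nothing to check.

For $n=2$ there are five cases.

* $w_{11}\ne0$, $\operatorname{rank}w=2$: no minor has the required size, and both ideals are $0$.
* $w_{11}\neq 0$, $\operatorname{rank} w=1$: the only generator is $u_{11}u_{22}-u_{21}^2$. The smallest variable with different exponents is $u_{22}$, so the leading monomial is $u_{21}^2=\operatorname{adiag}(\mathcal U)$.
* $w_{11}=0$, $w_{21}\ne0$: $r(1,1)=0$, $r(1,2)=1$, $r(2,2)=2$, and both ideals are $\langle u_{11}\rangle$.
* $w_{11}=w_{21}=0\neq w_{22}$: the generators are $u_{11},u_{21}$ and $u_{11}u_{22}-u_{21}^2$, and both ideals are $\langle u_{11},u_{21}\rangle$.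
* $w=0$: both ideals are generated by all the variables.

The second case shows a novelty: $J^{\mathrm{sym}}_w=\langle u_{21}^2\rangle$ is not squarefree, because the antidiagonal meets the same variable twice.

For $n=3$, let $w$ have a single $1$, at $(1,1)$. All $r(i,j)$ are $1$, and the generators are all the $2$-minors:
$$u_{11}u_{22}-u_{21}^2,\quad u_{11}u_{32}-u_{21}u_{31},\quad u_{21}u_{32}-u_{22}u_{31},\quad u_{11}u_{33}-u_{31}^2,\quad u_{21}u_{33}-u_{31}u_{32},\quad u_{22}u_{33}-u_{32}^2 .$$
In each, the smallest variable present is in the first term, so the second term leads, and it is the antidiagonal. Thus $J^{\mathrm{sym}}_w=\langle u_{21}^2,u_{21}u_{31},u_{22}u_{31},u_{31}^2,u_{31}u_{32},u_{32}^2\rangle$. We count the monomials of degree $d$ outside it. If $u_{31}$ occurs, the rest is a monomial in $u_{11},u_{33}$ of degree $d-1$: there are $d$ of these. If not, we have $u_{21}^{\varepsilon}u_{32}^{\varepsilon'}$ with $\varepsilon,\varepsilon'\in\{0,1\}$ times a monomial in $u_{11},u_{22},u_{33}$. The total is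
$$d+\binom{d+2}2+2\binom{d+1}2+\binom d2=2d^2+3d+1=\binom{2d+2}2 .$$
As $J^{\mathrm{sym}}_w\subseteq\operatorname{init}(I^{\mathrm{sym}}_w)$, the quotient by $I^{\mathrm{sym}}_w$ has dimension at most $\binom{2d+2}{2}$ in degree $d$. On the other hand $u_{ij}\mapsto s_is_j$ kills all $2$-minors and maps onto the span of the monomials of degree $2d$ in $s_1,s_2,s_3$, a space of dimension $\binom{2d+2}{2}$. So equality holds, and $\operatorname{init}(I^{\mathrm{sym}}_w)=J^{\mathrm{sym}}_w$. Keep the pattern in mind: one inclusion is free, and the other is a count.

## 2. Rank tables, chains, and leading terms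

**Rank tables.** The ideals depend only on the numbers $r(i,j)$, so we record what these numbers satisfy. Adding multiples of rows to lower rows, adding multiples of columns to later columns, and scaling rows do not change any $r(i,j)$. With these operations $w$ becomes a partial permutation matrix $\pi$ (entries $0,1$, at most one $1$ in each row and column). Go through the rows from the top; in a nonzero row take the leftmost nonzero entry, scale it to $1$, clear the row to its right by column operations and the column below it by row operations. Earlier rows are not disturbed: each is zero or has its only nonzero entry in an already used column, and used columns are zero below their pivot, so a new pivot lies in an unused column. Hence $r(i,j)$ is the number of $1$'s of $\pi$ in $[i]\times[j]$, and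
$$r(i,j)=r(j,i),\tag{1}$$
$$r(s,j)+r(i,t)\le r(i,j)+r(s,t)\qquad(i\le s,\ j\le t).\tag{2}$$
Here (1) holds since $w$ is symmetric, and the difference of the two sides in (2) is the number of $1$'s of $\pi$ in $(i,s]\times(j,t]$. For example, if all entries of a $2\times2$ matrix $w$ are $1$, then $\pi$ has a single $1$, at $(1,1)$.

**Definition (chains).** A chain is a set of cells $\alpha=\{(r_1,c_1),\dots,(r_k,c_k)\}\subset[n]^2$ with $r_1<\dots<r_k$ and $c_1>\dots>c_k$. Put $u^\alpha=\prod_s u_{r_sc_s}$ and $f_\alpha=\det\mathcal U_{RC}$ with $R=\{r_s\}$, $C=\{c_s\}$. Then $u^\alpha=\operatorname{adiag}(\mathcal U_{RC})$. The chain $\alpha$ is allowed via $(i,j)$ if $\alpha\subset[i]\times[j]$ and $|\alpha|=r(i,j)+1$.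

For instance $\{(1,3),(2,1)\}$ is a chain with $u^\alpha=u_{31}u_{21}$, and $\{(1,2),(2,1)\}$ is a chain with $u^\alpha=u_{21}^2$. The generators of $I_w^{\mathrm{sym}}$ and $J_w^{\mathrm{sym}}$ are the $f_\alpha$, respectively $u^\alpha$, with $\alpha$ allowed. The transposed chain $\alpha^T$ has $f_{\alpha^T}=f_\alpha$ and $u^{\alpha^T}=u^\alpha$. By (1), if $\alpha$ is allowed via $(i,j)$ then $\alpha^T$ is allowed via $(j,i)$, so we may assume $i\le j$ whenever convenient.

**Lemma 2.** $\operatorname{init}(\det\mathcal U_{RC})=\operatorname{adiag}(\mathcal U_{RC})$, with coefficient $\pm1$. More precisely, every bijection $\sigma:R\to C$ other than the antidiagonal one contributes a strictly smaller monomial.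

*Proof.* We induct on $k=|R|$; for $k\le1$ there is one bijection. Let $k\ge2$, $m=\max(R\cup C)$, $r_1=\min R$, $c_1=\min C$. Variables with an index equal to $m$ are smaller than all other variables occurring, and $u_{mx}>u_{my}$ for $x<y$.

Suppose first that $m$ is in exactly one of $R,C$; by transposing, say $m\in R$. Each term has exactly one variable of index $m$, namely $u_{m\sigma(m)}$, and for the antidiagonal it is $u_{mc_1}$. If $\sigma(m)\ne c_1$, then $\sigma(m)>c_1$, and $u_{m\sigma(m)}$ is the smallest variable whose exponents differ; it occurs in the term of $\sigma$, so that term is smaller. If $\sigma(m)=c_1$, cancel $u_{mc_1}$ and apply induction to $R\setminus m$, $C\setminus c_1$.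

Suppose $m\in R\cap C$. As $k\ge2$, $r_1,c_1<m$, and the antidiagonal has the cells $(m,c_1)$ and $(r_1,m)$. So its index-$m$ part is $u_{mc_1}u_{mr_1}$. If $\sigma(m)=m$, the term contains $u_{mm}$, the smallest variable of all, which the antidiagonal lacks; the term is smaller. Otherwise the index-$m$ part is $u_{mc}u_{mr}$ with $c=\sigma(m)\ge c_1$, $\sigma(r)=m$, $r\ge r_1$, and $c,r<m$. If $\{c,r\}\ne\{c_1,r_1\}$ as multisets, let $x$ be the largest index at which multiplicities differ. For every $x$, $\{c,r\}$ has at least as many elements $\ge x$ as $\{c_1,r_1\}$, so it has the larger multiplicity at $x$. Thus $u_{mx}$ is the smallest differing variable and the term is smaller. If the multisets agree, then $c+r=c_1+r_1$ forces $c=c_1$, $r=r_1$; cancel both variables and apply induction to $R\setminus\{m,r_1\}$, $C\setminus\{m,c_1\}$, of size $k-2$. $\square$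

Consequently $J^{\mathrm{sym}}_w\subseteq\operatorname{init}(I^{\mathrm{sym}}_w)$, and every $f_\alpha$ has leading coefficient $\pm1$.

## 3. Specializing the generic theorem, and the collision of $x_{ab}$ with $x_{ba}$

For a generic matrix $(x_{ij})$ the analogous theorem is available. A term order on $\mathbb K[x_{ij}]$ is called antidiagonal if the leading term of every minor is its antidiagonal. Such orders exist: take graded reverse lexicographic order with $x_{11}>x_{12}>\dots>x_{21}>x_{22}>\cdots$, read row by row. In the last row of a minor the antidiagonal uses the leftmost, largest variable; any other choice there gives a smaller monomial, and with the same choice one cancels and continues.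

**Theorem 3 (Knutson–Miller, *Gröbner geometry of Schubert polynomials*, Ann. of Math. 161 (2005), Theorem B; see also Miller–Sturmfels, *Combinatorial Commutative Algebra*, Ch. 16).** For a permutation $\tilde v\in S_N$ (identified with its permutation matrix), the minors of size $1+\operatorname{rank}\tilde v_{[i][j]}$ in the upper-left $i\times j$ corners of the generic $N\times N$ matrix, for all $i,j\in[N]$, form a Gröbner basis of the ideal $I_{\tilde v}$ they generate, for any antidiagonal term order. So $\operatorname{init}(I_{\tilde v})$ is the ideal $J_{\tilde v}$ of their antidiagonals.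

We need it for rectangular partial permutation matrices $v$. Write $r_v(i,j)=\operatorname{rank}v_{[i][j]}$, let $I_v$ be the ideal of the minors of size $1+r_v(i,j)$ in the upper-left $i\times j$ corners of the generic matrix of the same size as $v$, for all $i,j$, and let $J_v$ be the ideal of their antidiagonals.

**Lemma 4.** For a partial permutation matrix $v$ of size $k\times\ell$ and any antidiagonal term order on the generic $N\times N$ matrix with $N=k+\ell-\operatorname{rank}v$, restricted to the $k\times \ell$ corner, $\operatorname{init}(I_v)=J_v$.

*Proof.* We complete $v$ to a permutation and check that the additional conditions are consequences. Let $\rho=\operatorname{rank}v$. The $k-\rho$ empty rows, top to bottom, get $1$'s in columns $\ell+1,\dots,\ell+(k-\rho)$; the $\ell-\rho$ empty columns, left to right, get $1$'s in rows $k+1,\dots,k+(\ell-\rho)$. This gives $\tilde v\in S_{k+\ell-\rho}$. For $i\le k$, $j\le\ell$ its conditions are those of $v$. Let $1\le a\le\ell-\rho$ and $1\le b\le k-\rho$.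

* Corner $(i,\ell+b)$, $i\le k$. Among the first $i$ rows, $i-r_v(i,\ell)$ are empty in $v$, so the rank is $r_v(i,\ell)+\min(b,i-r_v(i,\ell))$. Either it is $i$, and there are no minors, or the minors have size $r_v(i,\ell)+b+1$. At most $b$ of their columns are $>\ell$. Laplace expansion along these columns puts them in the ideal of $(r_v(i,\ell)+1)$-minors of $[i]\times[\ell]$, and their antidiagonals have at least $r_v(i,\ell)+1$ cells in $[i]\times[\ell]$, so they are divisible by the antidiagonal of such a minor.
* Corner $(k+a,j)$, $j\le\ell$: the same with rows and columns exchanged.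
* Corner $(k+a,\ell+b)$. The $b$ ones in columns $\ell+1,\dots,\ell+b$ lie in rows $\le k$, the $a$ ones in rows $k+1,\dots,k+a$ lie in columns $\le\ell$, so the rank is $\rho+a+b$. The minors have size $\rho+a+b+1$, with at most $a$ rows $>k$ and at most $b$ columns $>\ell$. Laplace expansion along these rows and then these columns puts them in the ideal of $(\rho+1)$-minors of $[k]\times[\ell]$, and their antidiagonals have at least $\rho+1$ cells in $[k]\times[\ell]$.

So $I_{\tilde v}$ and $J_{\tilde v}$ are the extensions of $I_v$ and $J_v$ to the larger polynomial ring. By Theorem 3, $\operatorname{init}(I_v)=J_v$. $\square$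

The sensible first approach to Theorem 1 is now to apply Lemma 4 to $\pi$ and set $x_{ab}=x_{ba}$. It stops at two visible points.

First, the specialization does not preserve Hilbert functions in the way one would like. In the $3\times3$ rank-one example, the quotient by the generic $2$-minors has dimension $5$, the dimension of the variety of $3\times3$ matrices of rank at most one. The symmetric quotient has Hilbert function $2d^2+3d+1$, hence dimension $3$. If $x_{12}-x_{21}$, $x_{13}-x_{31}$, $x_{23}-x_{32}$ were a regular sequence on the generic quotient, the dimension would be $2$. So they are not.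

Second, certificates for $S$-pairs do not specialize. Consider the $2$-minors of a symmetric $4\times4$ matrix
$$f_\alpha=u_{21}u_{43}-u_{41}u_{32},\quad \alpha=\{(1,4),(3,2)\};\qquad f_\beta=u_{31}u_{42}-u_{41}u_{32},\quad\beta=\{(1,4),(2,3)\}.$$
Their generic versions have leading monomials $x_{14}x_{32}$ and $x_{14}x_{23}$, with least common multiple $x_{14}x_{23}x_{32}$. So a generic certificate concerns $x_{23}(x_{12}x_{34}-x_{14}x_{32})-x_{32}(x_{13}x_{24}-x_{14}x_{23})$, and specializes to a statement about $u_{32}(f_\alpha-f_\beta)$. But in the symmetric ring the leading monomials coincide, and we need to treat $f_\alpha-f_\beta$ itself. We cannot divide a certificate by $u_{32}$. (Here $f_\alpha-f_\beta=u_{21}u_{43}-u_{31}u_{42}$ happens to be another minor, with rows $\{1,4\}$ and columns $\{2,3\}$, so the guess survives, but not the proof.) The trouble is a cell $(a,b)$ in one chain and the cell $(b,a)$ in the other.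

What gets past this has two parts. An argument with $S$-pairs confines us to families of conditions in which the symmetric part is one full $p\times p$ block. For such a family we do not specialize the generic theorem but transport its numbers: the group $\mathrm{GL}_p$ acts on rows, the generic case determines the contribution of each irreducible representation of $\mathrm{GL}_p$, and the symmetric coordinate ring is a sum of some of these representations.

## 4. $S$-pairs and the families $\mathcal G_p$

For $p\in[n]$ let
$$\mathcal G_p=\{f_\alpha:\ \alpha\text{ allowed via some }(i,j)\text{ with }i\le p\le j\}.$$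
As polynomials over $\mathbb Z$, these depend only on the rank table.

**Theorem 5.** Over $\mathbb Q$, $\mathcal G_p$ is a Gröbner basis of the ideal it generates.

Sections 6–9 prove this. In this section we deduce Theorem 1 from it. We use the following criterion (Cox–Little–O'Shea, *Ideals, Varieties, and Algorithms*, §2.9). A finite set $\mathcal G$ is a Gröbner basis of the ideal it generates if and only if for all $f,g\in \mathcal G$ the $S$-polynomial has an lcm representation: $S(f,g)=\sum_{g'\in \mathcal G}h_{g'}g'$ with $\operatorname{init}(h_{g'}g')<\operatorname{lcm}(\operatorname{init}f,\operatorname{init}g)$ whenever $h_{g'}g'\ne0$. Such a representation exists if $\operatorname{init} f$ and $\operatorname{init} g$ are coprime. For $f_\alpha,f_\beta$ in the $4\times4$ example above, $S(f_\alpha,f_\beta)$ is up to sign a single minor with leading monomial $u_{31}u_{42}<u_{41}u_{32}$, which is an lcm representation once that minor is in $\mathcal G$.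

**Corollary 6.** Over any field $\mathbb K$, for $f,g\in\mathcal G_p$, $S(f,g)$ has an lcm representation by elements of $\mathcal G_p$.

*Proof.* All leading coefficients are $\pm1$, so division of $S(f,g)$ by $\mathcal G_p$ can be carried out over $\mathbb Z$. The remainder has no term divisible by a leading monomial of $\mathcal G_p$ and lies in the ideal generated over $\mathbb Q$, so it is $0$ by Theorem 5. In the resulting identity over $\mathbb Z$ all monomials of the products $h_{g'}g'$ are smaller than the lcm. Map the identity to $\mathbb K$. $\square$

*Proof of Theorem 1 from Theorem 5.* Let $\alpha,\beta$ be allowed via $(i,j)$ and $(i',j')$, with $i\le j$, $i'\le j'$ and without loss of generality $i\le i'$. We must represent $S(f_\alpha,f_\beta)$, and may assume that $u^\alpha,u^\beta$ are not coprime.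

**Step 1: overlapping intervals.** If $i'\le j$, put $p=i'$. Then $i,i'\le p\le j,j'$, so $f_\alpha,f_\beta\in\mathcal G_p$, and Corollary 6 applies.

**Step 2: crossing two chains at a common variable.** The purpose of this step is to produce, in the remaining case $i\le j<i'\le j'$, an intermediate chain. Among the variables $u_{ab}$ dividing both $u^\alpha$ and $u^\beta$ choose one with $|a-b|$ maximal, and let $z\in\alpha$ be a cell carrying it. After possibly replacing $\beta$ by $\beta^T$ we also have $z\in\beta$, with $\beta\subset[s]\times[t]$, $\{s,t\}=\{i',j'\}$ as multisets, and $|\beta|=r(s,t)+1$. Write $\alpha_{<z},\alpha_{>z}$ for the cells of $\alpha$ with smaller, respectively larger, row than $z$; similarly for $\beta$. Put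
$$\eta_1=\alpha_{<z}\cup\{z\}\cup\beta_{>z}\subset[s]\times[j],\qquad \eta_2=\beta_{<z}\cup\{z\}\cup\alpha_{>z}\subset[i]\times[t].$$
These are chains, as cells before $z$ have smaller rows and larger columns, and cells after $z$ the opposite. For the containments recall $z\in[i]\times[j]$, $i\le s$, $j\le t$. The cells of $\beta_{>z}$ have rows $\le s$ and columns smaller than that of $z$, hence $<j$ or at any rate $\le j$; the cells of $\beta_{<z}$ have columns $\le t$ and rows smaller than that of $z$, hence $\le i$.

**Step 3: $u^{\eta_1}$ and $u^{\eta_2}$ divide $L:=\operatorname{lcm}(u^\alpha,u^\beta)$.** Suppose $u^{\eta_1}$ does not. Then some variable $v=u_{xy}$ occurs in $u^{\eta_1}$ more often than in $u^\alpha$ and more often than in $u^\beta$. So the cells of $\eta_1$ carrying $v$ are neither all in $\alpha$ nor all in $\beta$: one lies in $\beta_{>z}$ and another in $\alpha_{<z}$. Two different cells carry the same variable only if they are transposes of each other. Hence $x\neq y$ and, naming suitably, $(x,y)\in\alpha_{<z}$ and $(y,x)\in\beta_{>z}$. With $z=(a,b)$ this says $x<a$, $y>b$, $y>a$, $x<b$. So $x<\min(a,b)\le\max(a,b)<y$,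 and $v$ divides both $u^\alpha$ and $u^\beta$ with $|x-y|>|a-b|$, contradicting the choice of $z$. For $\eta_2$ exchange $\alpha$ and $\beta$.

The maximality matters. For $\alpha=\{(1,3),(2,2)\}$ and $\beta=\{(2,2),(3,1)\}$ the crossing at $(2,2)$ would give $\eta_1=\{(1,3),(2,2),(3,1)\}$ with $u^{\eta_1}=u_{31}^2u_{22}$, while $L=u_{31}u_{22}$.

**Step 4: one of the crossed chains is long enough.** By (2),
$$|\eta_1|+|\eta_2|=|\alpha|+|\beta|=r(i,j)+r(s,t)+2\ge r(s,j)+r(i,t)+2 .$$
So $|\eta_1|\ge r(s,j)+1$ or $|\eta_2|\ge r(i,t)+1$. A subset of that chain, of the exact size, is a chain $\gamma$ with $u^\gamma\mid L$ that is allowed via $(s,j)$ or via $(i,t)$. Transposing in the first case, $\gamma$ is allowed via $(j,s)$ with $j<s$, or via $(i,t)$ with $i<t$.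

**Step 5: going through $\gamma$.** We have $f_\alpha,f_\gamma\in\mathcal G_p$ with $p=j$ (regions $(i,j)$ and $(j,s)$), respectively $p=i$ (regions $(i,j)$ and $(i,t)$). Also $f_\gamma,f_\beta\in\mathcal G_{i'}$, because the regions are $(j,s)$ or $(i,t)$, and $(i',j')$, and $i,j<i'\le s,t,j'$. Normalize leading coefficients to $1$. Since $u^\gamma\mid L$,
$$S(f_\alpha,f_\beta)=\frac{L}{\operatorname{lcm}(u^\alpha,u^\gamma)}S(f_\alpha,f_\gamma)+\frac{L}{\operatorname{lcm}(u^\gamma,u^\beta)}S(f_\gamma,f_\beta),$$
as the two terms $\mp\frac{L}{u^\gamma}f_\gamma$ cancel. Both $S$-polynomials on the right have lcm representations by Corollary 6; multiplying by the monomials gives one for the left side.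

All $S$-pairs have lcm representations, so the minors form a Gröbner basis, and by Lemma 2 $\operatorname{init}(I^{\mathrm{sym}}_w)=J^{\mathrm{sym}}_w$. $\square$

Here is the crossing in an example. Let $n=3$ and let $w$ have $1$'s exactly at $(1,3)$ and $(3,1)$. Then $r(2,2)=0$, $r(2,3)=1$, $r(3,3)=2$. Take $\alpha=\{(2,2)\}$ via $(2,2)$ and $\beta=\{(1,3),(2,2),(3,1)\}$ via $(3,3)$. Then $z=(2,2)$, $\eta_1=\{(2,2),(3,1)\}$, $\eta_2=\{(1,3),(2,2)\}$. The latter is allowed via $(2,3)$, and $u^{\eta_2}=u_{31}u_{22}$ divides $L=u_{31}^2u_{22}$. So $u_{22}$ and the $3\times3$ determinant communicate through a $2$-minor.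

## 5. Insertion, Knuth equivalence and Greene's theorem

We collect the tableau facts to be used (Fulton, *Young Tableaux*, Ch. 1–4). A semistandard tableau weakly increases along rows and strictly increases down columns; a standard tableau on a finite totally ordered set $X$ of letters contains each letter once. The reading word $\operatorname{word}(T)$ lists the rows, bottom row first, each from left to right. $P(y)$ is the tableau obtained from the word $y$ by Schensted row insertion, $\equiv$ is Knuth equivalence, $\operatorname{sh}$ denotes shape, and $\operatorname{dec}(y)$ is the length of a longest strictly decreasing subsequence. For a set $H$ of letters, $y|_H$ is the subword of letters in $H$. An empty word has empty tableau.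

* **(F1)** $\equiv$ is a congruence; $y\equiv y'$ if and only if $P(y)=P(y')$; and $y\equiv\operatorname{word}(P(y))$.
* **(F2)** If $y\equiv y'$ and $H$ is an interval of letters, then $y|_H\equiv y'|_H$.
* **(F3)** The number of rows of $P(y)$ is $\operatorname{dec}(y)$; in particular $\operatorname{dec}$ is invariant under $\equiv$.
* **(F4)** (Greene) For words with distinct letters, $\operatorname{sh}P(y)$ is determined by the maximal sizes of unions of $k$ increasing subsequences, $k\ge1$. Inverting a permutation, or reversing a word together with the order of the alphabet ("reverse–complement"), carries increasing subsequences to increasing subsequences. So both operations preserve the shape.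
* **(F5)** $T\cdot a:=P(\operatorname{word}(T)\,a)$ is row insertion of $a$ and $r\cdot T:=P(r\operatorname{word}(T))$ is column insertion of $r$. Row insertion is reversible: from the resulting tableau and the position of the new box one recovers $T$ and $a$.
* **(F6)** For an interval $H$ put $T|_H:=P(\operatorname{word}(T)|_H)$. For an initial interval this is the subtableau. For standard $T$ with minimal letter $x$, $T|_{>x}$ is the jeu de taquin slide into the box $(1,1)$: delete $x$, and repeatedly move into the hole the smaller of its right and lower neighbors, until there is none.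

For example $P(231)$ has rows $1\,3$ and $2$, and its reading word is $213\equiv231$.

## 6. The block matrix $[S\mid G]$ and types of row representations

Fix $p$ and put $m=n-p$. The members of $\mathcal G_p$ have all rows in $[p]$, so they involve only the variables $u_{ab}$ with $\min(a,b)\le p$. Let $\mathcal A=\mathbb Q[S]\otimes\mathbb Q[G]$ be their polynomial ring, where $S=(u_{ab})_{a,b\le p}$ is symmetric and $G=(u_{ac})_{a\le p<c\le n}$ is generic. Let $G_{\le t}$ and $G_{>t}$ be the first $t$ and the last $m-t$ columns of $G$. For $1\le i\le p$ and $0\le t\le m$ put $k_{it}=r(i,p+t)+1$. Let $I_{it}\subset\mathcal A$ be the ideal of the $k_{it}$-minors of $\mathcal U_{[i][p+t]}$ and $J_{it}$ the ideal of their antidiagonals, $I=\sum I_{it}$, $J=\sum J_{it}$. Then $\mathcal G_p$ generates $I$, and $J\subseteq\operatorname{init}(I)$ by Lemma 2.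

Everything is graded by the pair (degree in $S$, degree in $G$), because each term of a minor has exactly one entry in each of its columns. We shall show
$$\dim I_{(e,d)}\le\#\{\text{monomials of bidegree }(e,d)\text{ in }J\}\qquad\text{for all }e,d.\tag{3}$$
As $\dim I_{(e,d)}=\dim\operatorname{init}(I)_{(e,d)}$ and $J\subseteq\operatorname{init}(I)$, this gives $\operatorname{init}(I)=J$, which is Theorem 5.

**Step 1: an upper bound for $I$ by representation types.** We look for a space containing $I$ whose dimension can be computed. Let $V=\mathbb Q^p$ with basis $e_1,\dots,e_p$. The group $\mathrm{GL}_p$ acts on $\mathcal A=\operatorname{Sym}(\operatorname{Sym}^2V)\otimes\operatorname{Sym}(V\otimes\mathbb Q^m)$, with $u_{ab}=e_ae_b$ and $u_{ac}=e_a\otimes f_{c-p}$ for $c>p$. Let $\mathrm{GL}_i\subset\mathrm{GL}_p$ act on $\langle e_1,\dots,e_i\rangle$ and fix the other $e_a$. Recall that polynomial representations of $\mathrm{GL}_i$ over $\mathbb Q$ are sums of the irreducible Schur modules $S_\nu(\mathbb Q^i)$, with $\ell(\nu)\le i$ rows.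

**Definition (the functors $\mathcal E_{it}$).** For a (locally finite) polynomial $\mathrm{GL}_p$-representation $W$ let
$$\mathcal E_{it}(W)=\big(W\otimes\mathbb Q[G_{\le t}]\big)^{(i)}\otimes\mathbb Q[G_{>t}]\ \subset\ W\otimes\mathbb Q[G],$$
where $(\cdot)^{(i)}$ is the sum of the $\mathrm{GL}_i$-isotypic components of types $S_\nu(\mathbb Q^i)$ with $\ell(\nu)\ge k_{it}$. Put $\mathcal E(W)=\sum_{i,t}\mathcal E_{it}(W)$. Let $\Delta_\lambda(d)$ be the dimension of the part of $\mathcal E(S_\lambda V)$ of degree $d$ in $G$.

Isotypic components are compatible with direct sums and isomorphisms, so $\mathcal E_{it}$ and $\mathcal E$ are too, and $\mathcal E(W\otimes U)=\mathcal E(W)\otimes U$ for a vector space $U$ with trivial action. For example let $p=n=2$, so $m=0$, and let $r(1,2)=r(2,2)=1$, so $k_{10}=k_{20}=2$. Then $\operatorname{Sym}^2(\operatorname{Sym}^2V)\cong S_{(4)}V\oplus S_{(2,2)}V$. The group $\mathrm{GL}_1$ has no types with two rows, and $\mathcal E_{20}$ selects $S_{(2,2)}V$, which is the line spanned by $u_{11}u_{22}-u_{21}^2$.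

**Lemma 7.** $I\subseteq\mathcal E(\mathbb Q[S])$, and $\dim\mathcal E(\mathbb Q[S])_{(e,d)}=\displaystyle\sum_{\mu\vdash e,\ \ell(\mu)\le p}\Delta_{2\mu}(d)$.

*Proof.* We show $I_{it}\subseteq\mathcal E_{it}(\mathbb Q[S])$. Let $k=k_{it}$ and let $\mathrm{GL}_i$ act trivially on $\mathbb Q^t$. The bilinear map $\mathbb Q^i\times(V\oplus\mathbb Q^t)\to\mathcal A$ with $(e_a,e_b)\mapsto u_{ab}$, $(e_a,f_c)\mapsto e_a\otimes f_c$ is $\mathrm{GL}_i$-equivariant. Taking determinants of the $k\times k$ matrices of values, so is the map $\Lambda^k(\mathbb Q^i)\otimes\Lambda^k(V\oplus\mathbb Q^t)\to\mathcal A$, $e_R\otimes e_C\mapsto\det\mathcal U_{RC}$. Its image is the span of the $k$-minors of $\mathcal U_{[i][p+t]}$. So the ideal generated by these minors in $\mathbb Q[S]\otimes\mathbb Q[G_{\le t}]$ is a quotient of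
$$\Lambda^k(\mathbb Q^i)\otimes\Lambda^k(V\oplus\mathbb Q^t)\otimes\mathbb Q[S]\otimes\mathbb Q[G_{\le t}],$$
that is, of $\Lambda^k(\mathbb Q^i)$ tensored with a polynomial $\mathrm{GL}_i$-representation. By Pieri's rule the constituents $S_\nu$ of $\Lambda^k\otimes S_\mu$ arise by adding $k$ boxes to $\mu$ in distinct rows, so $\ell(\nu)\ge k$. Hence the ideal lies in $(\mathbb Q[S]\otimes\mathbb Q[G_{\le t}])^{(i)}$; tensoring with $\mathbb Q[G_{>t}]$ gives the claim. The dimension formula follows from $\operatorname{Sym}^e(\operatorname{Sym}^2V)\cong\bigoplus_{\mu\vdash e,\ \ell(\mu)\le p}S_{2\mu}V$. $\square$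

**Step 2: the numbers $\Delta_\lambda(d)$ from the generic case.** The point is that $\Delta_\lambda(d)$ depends only on $\lambda$ and the $k_{it}$. So we may compute it in any ring that contains all $S_\lambda V$, and we choose one in which Lemma 4 is available. Let $G'=(x_{ac})$ be a generic $p\times p$ matrix, $\mathbb Q[G']=\operatorname{Sym}(V\otimes\mathbb Q^p)$, with $V$ for the row index. Let $I'_{it}\subset\mathbb Q[G']\otimes\mathbb Q[G]$ be the ideal of the $k_{it}$-minors of the first $i$ rows of $[G'\mid G_{\le t}]$, and $I'=\sum I'_{it}$.

*Claim: $I'=\mathcal E(\mathbb Q[G'])$.* The inclusion $I'_{it}\subseteq\mathcal E_{it}(\mathbb Q[G'])$ is proved as in Lemma 7, with the bilinear map $\mathbb Q^i\times(\mathbb Q^p\oplus\mathbb Q^t)\to \mathbb Q[G']\otimes\mathbb Q[G_{\le t}]$ and trivial action on the second factor. For the converse write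
$$\mathbb Q[G']\otimes\mathbb Q[G_{\le t}]=\mathbb Q[\mathrm{Mat}_{i\times(p+t)}]\otimes\mathbb Q[\text{rows}>i],$$
where $\mathrm{GL}_i$ acts on the first factor only. By Cauchy, $\mathbb Q[\mathrm{Mat}_{i\times(p+t)}]=\bigoplus_\nu S_\nu(\mathbb Q^i)\otimes S_\nu(\mathbb Q^{p+t})$. For $\nu\ne\emptyset$, the $\nu$-summand is generated as a $\mathrm{GL}_i\times\mathrm{GL}_{p+t}$-representation by its highest weight vector, the product of the leading minors whose sizes are the column lengths of $\nu$. One of these has size $\ell(\nu)$. If $\ell(\nu)\ge k_{it}$, Laplace expansion puts it in the ideal of $k_{it}$-minors. That ideal is stable under $\mathrm{GL}_i\times\mathrm{GL}_{p+t}$, so it contains the whole $\nu$-summand. Since $k_{it}\ge1$, $\nu=\emptyset$ is never required. Hence $\mathcal E_{it}(\mathbb Q[G'])\subseteq I'_{it}$.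

Now $\mathbb Q[G']=\bigoplus_{\ell(\lambda)\le p}S_\lambda V\otimes S_\lambda(\mathbb Q^p)$ as a $\mathrm{GL}_p\times\mathrm{GL}_p$-representation. Grade $x_{ac}$ by $y_c$ and the variables of $G$ by $q$. As $\mathcal E$ is compatible with sums and with the trivial factor $S_\lambda(\mathbb Q^p)$, the Hilbert series of $I'$ is
$$\sum_{\ell(\lambda)\le p}s_\lambda(y_1,\dots,y_p)\sum_d\Delta_\lambda(d)\,q^d .\tag{4}$$

*$I'$ is an ideal $I_v$ as in Lemma 4.* Let $a_1<\dots<a_h$ be the rows $\le p$ in which $\pi$ has a $1$ in columns $\le p$. Let $v$ be the $p\times(p+m)$ matrix with $1$'s at $(a_s,s)$ for $1\le s\le h$, and at $(a,p+c)$ whenever $\pi_{a,p+c}=1$ with $a\le p$, $1\le c\le m$. It is a partial permutation matrix, because a row $a_s$ has no $1$ of $\pi$ in columns $>p$. We have $r_v(i,p+t)=r(i,p+t)$. For $j<p$ we have $r_v(i,j)=\min(j,r_v(i,p))$, since the $a_s$ increase. So for $j<p$ the minors of size $1+r_v(i,j)$ in $[i]\times[j]$ either do not exist (size $j+1$) or are among those for $(i,p)$. Hence the generators of $I_v$ are exactly the minors generating $I'$, and $\operatorname{init}(I')=J'$ for an antidiagonal term order, where $J'$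 is the ideal of their antidiagonals.

So (4) is also the generating function of the monomials in $J'$. We write such monomials as $\mathbf x\mathbf g$ with $\mathbf x$ in $G'$ and $\mathbf g$ in $G$.

**Definition (column words and bad pairs).** For a monomial $\mathbf g$ in $G$, or $\mathbf x$ in $G'$, the column word $\operatorname{col}(\mathbf g)$ lists, column by column from left to right, the row indices of its variables in weakly increasing order, with multiplicity. Let $\mathbf g_{\le t}$ be the part of $\mathbf g$ in $G_{\le t}$. For a semistandard tableau $P$ with entries in $[p]$, the pair $(P,\mathbf g)$ is bad if for some $(i,t)$ the word $\operatorname{word}(P)\operatorname{col}(\mathbf g_{\le t})$ has a strictly decreasing subsequence of length $k_{it}$ with all letters $\le i$.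

For $p=2$, $\operatorname{col}(x_{21}x_{12})=21$, whose decreasing subsequence of length $2$ corresponds to the chain $\{(1,2),(2,1)\}$, while $\operatorname{col}(x_{11}x_{22})=12$. With $m=0$ and $k_{10}=k_{20}=2$, a pair $(P,1)$ is bad exactly when $P$ has two rows. By (F1)–(F3), $\operatorname{word}(P)$ may be replaced by any Knuth-equivalent word without changing badness.

**Lemma 8.** $\Delta_\lambda(d)=\#\{(P,\mathbf g)\text{ bad}:\operatorname{sh}P=\lambda,\ \deg\mathbf g=d\}$ for $\ell(\lambda)\le p$.

*Proof.* First, $\mathbf x\mathbf g\in J'$ if and only if for some $(i,t)$ the word $\operatorname{col}(\mathbf x)\operatorname{col}(\mathbf g_{\le t})$ has a strictly decreasing subsequence of length $k_{it}$ with letters $\le i$. Indeed, a chain read from its last cell to its first has increasing columns and decreasing rows, so it is such a subsequence. Conversely the letters of one column are listed weakly increasingly, so a strictly decreasing subsequence uses each column at most once, and its cells form a chain. The condition depends only on $P(\operatorname{col}(\mathbf x))$ and $\mathbf g$: it says that $(P(\operatorname{col}(\mathbf x)),\mathbf g)$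 is bad. By the RSK correspondence, monomials $\mathbf x$ correspond to pairs $(P,Q)$ of semistandard tableaux of equal shape with entries in $[p]$, where $P=P(\operatorname{col}(\mathbf x))$ and the content of $Q$ is the sequence of column degrees of $\mathbf x$. So (4) equals
$$\sum_{\ell(\lambda)\le p} s_\lambda(y)\sum_dq^d\,\#\{(P,\mathbf g)\text{ bad}:\operatorname{sh}P=\lambda,\ \deg\mathbf g=d\}.$$
The polynomials $s_\lambda(y_1,\dots,y_p)$ with $\ell(\lambda)\le p$ are linearly independent; compare coefficients. $\square$

**Step 3: what remains.** Call a shape even if all its row lengths are even. Lemmas 7 and 8 give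
$$\dim I_{(e,d)}\le\#\{(T,\mathbf g)\text{ bad}:\ T\text{ of even shape and size }2e,\ \deg\mathbf g=d\}.\tag{5}$$
To prove (3) we want to match these pairs with the monomials $\mathbf s\mathbf g\in J$, where $\mathbf s$ is a monomial in $S$. For such $\mathbf s$ and an interval $(b,i]\subset[p]$ let $\rho_{(b,i]}(\mathbf s)$ be the largest size of a chain $\alpha\subset(b,i]\times[p]$ with $u^\alpha\mid\mathbf s$. Let $g_{b,t}$ be the length of a longest strictly decreasing subsequence of $\operatorname{col}(\mathbf g_{\le t})$ with letters $\le b$; equivalently, the largest size of a chain in $[b]\times(p,p+t]$ whose monomial divides $\mathbf g$.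

In a chain in $[i]\times[p+t]$, the cells with column $>p$ have smaller rows than the others. If $b$ is the last row they use ($b=0$ if there are none), the other cells lie in $(b,i]\times[p]$. Conversely, a chain in $[b]\times(p,p+t]$ and a chain in $(b,i]\times[p]$ unite to a chain. The first kind of cell carries variables of $G$, the second variables of $S$. Therefore
$$\mathbf s\mathbf g\in J_{it}\iff\max_{0\le b\le i}\big(g_{b,t}+\rho_{(b,i]}(\mathbf s)\big)\ge k_{it}.\tag{6}$$
On the other side, a strictly decreasing subsequence of $\operatorname{word}(T)\operatorname{col}(\mathbf g_{\le t})$ takes larger letters from $\operatorname{word}(T)$ and then smaller ones from $\operatorname{col}(\mathbf g_{\le t})$, so its longest length, with letters $\le i$, is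
$$\max_{0\le b\le i}\big(\operatorname{dec}(\operatorname{word}(T)|_{(b,i]})+g_{b,t}\big).\tag{7}$$
So Theorem 5 follows from a bijection $\mathbf s\mapsto T(\mathbf s)$ from monomials of degree $e$ in $S$ to semistandard tableaux of even shape and size $2e$ with entries in $[p]$ such that $\operatorname{dec}(\operatorname{word}(T(\mathbf s))|_{(b,i]})=\rho_{(b,i]}(\mathbf s)$ for all $0\le b\le i\le p$. Indeed, then (6) and (7) agree, $\mathbf s\mathbf g\in J$ if and only if $(T(\mathbf s),\mathbf g)$ is bad, and (5) becomes (3). This bijection is Lemma 16 below. We first build it for monomials whose indices are all distinct, that is, for perfect matchings.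

## 7. Four local rules for shapes

The rules say how a shape changes when a letter is put on or taken off at each of two ends. All letters in this section are distinct. A domino is a pair of adjacent boxes, and for a box $\delta$ we write $\delta^+$ for its right neighbor. Subscripted unions and differences of shapes are those of sets of boxes.

**Lemma 9 (minimal and maximal letter).** Let $T$ be standard with minimal letter $x$ and maximal letter $p\ne x$. Let $C=\operatorname{sh}T|_{(x,p)}$ (letters strictly between), $D=\operatorname{sh}T|_{<p}$, $E=\operatorname{sh}T|_{>x}$, $\Pi=\operatorname{sh}T$. If $\Pi/C$ is a domino, then $E=D$; otherwise $E=C\cup(\Pi/D)\ne D$.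

*Proof.* Slide into $(1,1)$ in $T|_{<p}$; the hole ends at the box $\delta=D/C$, a corner of $D$. In $T$ the slide is the same up to $\delta$, since $p$ is maximal and never preferred to another neighbor of the hole. Let $\Pi/D$ be the box of $p$. If it is adjacent to $\delta$, it is right of or below $\delta$, since the boxes left of and above $\delta$ lie in $D$. Then $p$ moves into $\delta$, the slide ends, and $E=\Pi-(\Pi/D)=D$. Otherwise the hole stays at $\delta$, and $E=\Pi-\delta=C\cup(\Pi/D)$, which is not $D$. As $\Pi/C=\{\delta\}\cup(\Pi/D)$, the two cases are those of the statement. $\square$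

For $T$ with rows $1\,2$ and $3\,4$ we get $\delta=(1,2)$, $C=\{(1,1),(2,1)\}$, and $\Pi/C=\{(1,2),(2,2)\}$ is a domino. Indeed $T|_{>1}$ has rows $2\,4$ and $3$, of the same shape as $T|_{<4}$.

**Lemma 10 (first and last position).** For a word $r\,y\,a$ with distinct letters let $\sigma=\operatorname{sh}P(y)$, $A=\operatorname{sh}P(ry)$, $B=\operatorname{sh}P(ya)$, $C=\operatorname{sh}P(rya)$. If $A=B$ then $C/\sigma$ is a domino; if $A\ne B$ then $C=A\cup B$.

*Proof.* Standardize $rya$ to a permutation and let $T$ be $P$ of its inverse. By (F4) shapes do not change under inversion, and removing the first or last position becomes removing the minimal or maximal letter. So the shapes $(C,D,E,\Pi)$ of Lemma 9 for $T$ are $(\sigma,A,B,C)$. Hence $A=B$ if and only if $C/\sigma$ is a domino. If $A\ne B$, they are distinct subshapes of $C$ with one box less, so $C=A\cup B$. $\square$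

**Lemma 11 (column insertion under a maximal letter).** Let $T''$ be standard with maximal letter $p$, and let $r<p$ be a letter not in $T''$. Let $B=\operatorname{sh}T''|_{<p}$, $\tau=\operatorname{sh}T''$, $C=\operatorname{sh}(r\cdot T''|_{<p})$, $E'=\operatorname{sh}(r\cdot T'')$. If $C\ne\tau$, then $E'=C\cup\tau$. If $C=\tau$ and $\tau/B$ is in column $c$, then $E'/C$ is in column $c+1$.

*Proof.* Compare the column insertions of $r$ into $T''|_{<p}$ and into $T''$. In each column the inserted letter bumps the smallest larger letter into the next column; in the first insertion all inserted letters are $<p$. As long as a letter $<p$ is bumped in the first insertion, the second does the same. In the last column $c'$ of the first insertion, the inserted letter $z$ exceeds all letters $<p$ there and is placed at the bottom, in the box $C/B$. In $T''$ the letter $p$ lies in column $c'$ if and only if its box $\tau/B$ is the addable box of $B$ in that column, i.e. if and only if $\tau=C$. If $\tau\ne C$, then $z$ is placed at $C/B$, $p$ is not moved, and $E'=C\cup\tau$. If $\tau=C$, so $c'=c$, then $z$ bumps $p$, and $p$, being maximal, goes to the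 bottom of column $c+1$. $\square$

**Lemma 12 (row insertion above a minimal letter).** Let $T'$ be standard with minimal letter $x$, and let $a>x$ be a letter not in $T'$. Let $A=\operatorname{sh}T'|_{>x}$, $\kappa=\operatorname{sh}T'$, $C=\operatorname{sh}\big((T'\cdot a)|_{>x}\big)$, $D=\operatorname{sh}(T'\cdot a)$. If $\kappa\ne C$, then $D=\kappa\cup C$. If $\kappa=C$ and $\kappa/A$ is in column $c$, then $D/C$ is in column $c+1$.

*Proof.* This is Lemma 11 rotated. Let $*$ denote reverse–complement, and $T''=P(\operatorname{word}(T')^*)$. The maximal letter of $T''$ is $x^*$, and $a^*<x^*$. We have $(\operatorname{word}(T')\,a)^*=a^*\operatorname{word}(T')^*\equiv a^*\operatorname{word}(T'')$, and restriction to letters $>x$ becomes restriction to letters $<x^*$. As $*$ preserves shapes (F4), the shapes $(A,\kappa,C,D)$ are the shapes $(B,\tau,C,E')$ of Lemma 11 for $T''$ and $r=a^*$. $\square$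

## 8. From perfect matchings to tableaux with even rows

**Definition ($T(M)$).** For a perfect matching $M$ of a finite set $X$ of letters, define $T(M)$ recursively. $T(\emptyset)=\emptyset$. If $p=\max X$ and $[a,p]\in M$, let $T'=T(M-[a,p])$ and let $\theta$ be the box with $\operatorname{sh}(T'\cdot a)=\operatorname{sh}T'+\theta$. Then $T(M)$ is $T'\cdot a$ with $p$ added at $\theta^+$.

On $X=\{1,2,3,4\}$, separating rows by a slash,
$$\{[1,2],[3,4]\}\mapsto 1234,\qquad\{[1,3],[2,4]\}\mapsto 12/34,\qquad\{[1,4],[2,3]\}\mapsto13/24 .$$
For the second, $T'$ is the row $1\,3$; inserting $2$ gives $12/3$ with $\theta=(2,1)$, and $4$ goes to $(2,2)$. These are all three standard tableaux of even shape with four boxes.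

**Lemma 13.** $M\mapsto T(M)$ is a well-defined bijection from perfect matchings of $X$ to standard tableaux on $X$ of even shape.

*Proof.* Let $\kappa=\operatorname{sh}T'$ be even and $\theta=(v,\kappa_v+1)$. Then $v=1$ or $\kappa_{v-1}>\kappa_v$, so by parity $\kappa_{v-1}\ge\kappa_v+2$. Hence $\theta^+$ is addable to $\kappa+\theta$, and the new shape is even. Since $p$ is maximal, $T(M)$ is standard. Conversely let $T$ have even shape $\Pi\ne\emptyset$ with $p$ at the end of row $v$. Then $\Pi_{v+1}<\Pi_v$, so $\Pi_{v+1}\le\Pi_v-2$, and after deleting $p$ the last box of row $v$ is a corner. Reverse row insertion from it recovers $(T',a)$ with $T'$ of even shape, and $a$ must be the partner of $p$. Induct. $\square$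

The definition peels letters off from the top. The next lemma shows that one can also peel from the bottom, which is what lets us restrict to intervals.

**Lemma 14.** Let $x=\min X$ and $[x,r]\in M$. Then $T(M)|_{>x}=r\cdot T(M-[x,r])$.

For $M=\{[1,3],[2,4]\}$ the left side is $24/3$ by the example after Lemma 9, and the right side is $P(324)=24/3$.

*Proof.* We induct on $|M|$. Let $p=\max X$.

**Step 1: the case $r=p$.** Let $N=M-[x,p]$ and let $\sigma=\operatorname{sh}T(N)$ have $\ell$ rows. Row-inserting the minimal letter $x$ pushes the first column down and adds the box $(\ell+1,1)$; then $p$ is put at $(\ell+1,2)$. Restricting $\operatorname{word}(T(N))\,x$ to letters $>x$ shows $(T(N)\cdot x)|_{>x}=T(N)$. In Lemma 9 for $T(M)$ we have $C=\sigma$, $D=\sigma+(\ell+1,1)$, and $\Pi/C=\{(\ell+1,1),(\ell+1,2)\}$ is a domino, so $\operatorname{sh}T(M)|_{>x}=\sigma+(\ell+1,1)$. Also $p\cdot T(N)$ is $T(N)$ with $p$ added at $(\ell+1,1)$. Both tableaux restrict to $T(N)$ below $p$ and have the same shape, so they are equal.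

**Step 2: the case $r\ne p$, reduction to shapes.** Let $[a,p]\in M$; then $a\ne x$, so $a>x$, and $r<p$. Let $N=M-[a,p]-[x,r]$, $T'=T(M-[a,p])$, $T''=T(M-[x,r])$, $\sigma=\operatorname{sh}T(N)$. By induction $T'|_{>x}=r\cdot T(N)$. By definition $T(M)|_{<p}=T'\cdot a$ and $T''|_{<p}=T(N)\cdot a$. Put $Z=T(M)|_{>x}$ and $Y=r\cdot T''$. Then
$$Z|_{<p}=(T'\cdot a)|_{>x}=P(r\operatorname{word}(T(N))\,a)=Y|_{<p}.$$
Here the second equality restricts $\operatorname{word}(T')\,a$ to letters $>x$ and uses the induction hypothesis; the third uses $r<p$ and $T''|_{<p}=T(N)\cdot a$. So $Z$ and $Y$ agree except possibly for the box of $p$, and it suffices to show that $E:=\operatorname{sh}Z$ equals $E':=\operatorname{sh}Y$.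

**Step 3: names for the shapes.** Let $C=\operatorname{sh}P(r\operatorname{word}(T(N))\,a)$, $A=\operatorname{sh}(r\cdot T(N))=\sigma+\epsilon$, $B=\operatorname{sh}(T(N)\cdot a)=\sigma+\zeta$, with boxes $\epsilon,\zeta$. Then:

* $\tau:=\operatorname{sh}T''=\sigma+\zeta+\zeta^+$ by definition.
* $\kappa:=\operatorname{sh}T'$ is even and equals $A$ plus one box; as $\sigma$ is even, the only odd row of $A$ is that of $\epsilon$, so $\kappa=\sigma+\epsilon+\epsilon^+$.
* $D:=\operatorname{sh}(T'\cdot a)=\kappa+\theta$ and $\Pi:=\operatorname{sh}T(M)=D+\theta^+$.

Lemma 10 applies to the word $r\operatorname{word}(T(N))\,a$ with shapes $(\sigma;A,B;C)$. Lemma 9 applies to $T(M)$ with $(C;D,E;\Pi)$. Lemma 12 applies to $T',a$ with $(A;\kappa,C;D)$. Lemma 11 applies to $T'',r$ with $(B;\tau,C;E')$. Let $\epsilon=(u,c)$, $c=\sigma_u+1$.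

**Step 4: $\epsilon\ne\zeta$.** By Lemma 10, $C=\sigma+\epsilon+\zeta$. As $\zeta$ is addable to $\sigma$ and $\epsilon^+$ is not, $\zeta\ne\epsilon^+$. So $\kappa\ne C$, and by Lemma 12 $D=\kappa\cup C$, whence $\theta=\zeta$ and $\Pi/C=\{\epsilon^+,\zeta^+\}$. Two distinct addable boxes of $\sigma$ lie in different rows and different columns, hence so do $\epsilon^+,\zeta^+$; thus $\Pi/C$ is not a domino. By Lemma 9, $E=C\cup(\Pi/D)=C+\zeta^+$. Likewise $\epsilon\ne\zeta^+$, so $C\ne\tau$, and by Lemma 11 $E'=C\cup\tau=C+\zeta^+$.

**Step 5: $\epsilon=\zeta$.** By Lemma 10, $C/\sigma$ is a domino. It contains $\epsilon$, and its other box is addable to $\sigma+\epsilon$, so that box is $\epsilon^+$ or $(u+1,c)$.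

Suppose $C=\sigma+\epsilon+\epsilon^+$. Then $\kappa=C$ and $\kappa/A=\epsilon^+$ is in column $c+1$, so by Lemma 12 $\theta=D/C$ is in column $c+2$. Now $\Pi/C=\{\theta,\theta^+\}$ is a domino, and $E=D=C+\theta$. Also $\tau=C$ with $\tau/B=\epsilon^+$ in column $c+1$, so by Lemma 11 $E'/C$ is the addable box of $C$ in column $c+2$, which is $\theta$.

Suppose $C=\sigma+\epsilon+(u+1,c)$. Then $\kappa\ne C$, so $D=\kappa\cup C$, $\theta=(u+1,c)$, and $\Pi/C=\{(u,c+1),(u+1,c+1)\}$ is a domino. So $E=D=C+(u,c+1)$. Since $\tau=\sigma+\epsilon+\epsilon^+\ne C$, Lemma 11 gives $E'=C\cup\tau=C+(u,c+1)$.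

So $E=E'$ in every case. $\square$

**Definition ($\rho_H(M)$).** Write $M(\xi)$ for the partner of $\xi$. For an interval $H$ of letters, $\rho_H(M)$ is the largest $k$ such that there are $\xi_1<\dots<\xi_k$ in $H\cap X$ with $M(\xi_1)>\dots>M(\xi_k)$ and no two of the $\xi$'s matched to each other.

For $M=\{[1,4],[2,3]\}$ the partners of $1,2,3,4$ are $4,3,2,1$, but because of the last proviso $\rho_X(M)=2$. For $\{[1,3],[2,4]\}$ the sequence $\xi=(1,4)$ with partners $3>2$ shows $\rho_X=2$; for $\{[1,2],[3,4]\}$, $\rho_X=1$. These are the numbers of rows of the three tableaux above.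

**Lemma 15.** For every interval $H$, $T(M)|_H$ has exactly $\rho_H(M)$ rows.

*Proof.* We induct on $|M|$; $M=\emptyset$ is trivial.

**Step 1: $H\not\supseteq X$.** Let $N\subsetneq M$ be the set of edges inside $H$. Let $a_1,\dots,a_s$ be the letters in $H$ whose partner is above $H$, listed by increasing partner, and $r_1,\dots,r_q$ the letters in $H$ whose partner is below $H$, listed by increasing partner. Remove the letters above $H$ (with their edges) one at a time from the top, using $T(M)|_{<p}=T(M-[a,p])\cdot a$: each removal writes $a$ at the right end, and later removals write their letters to its left. Then remove the letters below $H$ one at a time from the bottom, using Lemma 14: each removal writes $r$ at the left end, and later removals write to its right. Restrict everything to $H$, which erases those $a$ and $r$ not in $H$. The result is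
$$\operatorname{word}(T(M))|_H\equiv r_1\cdots r_q\,\operatorname{word}(T(N))\,a_1\cdots a_s.$$
By (F3) the number of rows of $T(M)|_H$ is the length of a longest decreasing subsequence of the right side. Cutting by values, this is the maximum over $b\le b'$ of
$$\operatorname{dec}(r\text{'s}>b')+\operatorname{dec}(\operatorname{word}(T(N))|_{(b,b']})+\operatorname{dec}(a\text{'s}\le b),$$
where "$r$'s $>b'$" is the subword of $r_1\cdots r_q$ of letters $>b'$, and so on. By induction the middle term is $\rho_{(b,b']}(N)$.

Now consider a sequence $\xi_1<\dots<\xi_k$ as in the definition of $\rho_H(M)$. As partners decrease, those with partner above $H$ come first; they form a decreasing subsequence of $a_1\cdots a_s$ read backwards. Then come those with partner in $H$, a sequence for $N$. Then come those with partner below $H$; they form a decreasing subsequence of $r_1\cdots r_q$ read backwards. Conversely such data, separated by cuts $b\le b'$, combine to a sequence for $M$: the partners decrease from group to group, and letters of the outer groups have partners outside $H$. So the same maximum computes $\rho_H(M)$.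

**Step 2: $H\supseteq X$.** Let $p=\max X$. As $p$ sits at some $\theta^+$, it is not first in its row, so $T(M)$ and $T(M)|_{<p}$ have the same number of rows, which is $\rho_{X\setminus p}(M)$ by Step 1. It remains to see $\rho_X(M)=\rho_{X\setminus p}(M)$, and only $\le$ needs proof. If a sequence for $X$ uses $p$, then $\xi_k=p$. Replace it by the sequence of partners $M(\xi_k)<\dots<M(\xi_1)$, whose partners $\xi_k>\dots>\xi_1$ decrease. No two of its members are matched to each other, since $M(M(\xi_s))=M(\xi_t)$ means $\xi_s=M(\xi_t)$. It does not contain $p$, because $p=M(\xi_s)$ would mean that $\xi_s$ is matched to $\xi_k$. $\square$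

## 9. Monomials of a symmetric matrix as even tableaux

We pass from matchings to monomials by splitting repeated indices into different letters.

**Lemma 16.** There is a bijection $\mathbf s\mapsto T(\mathbf s)$ from monomials of degree $e$ in the $u_{ab}$ $(a,b\le p)$ to semistandard tableaux with entries in $[p]$, even shape and size $2e$, with $\operatorname{dec}(\operatorname{word}(T(\mathbf s))|_{(b,i]})=\rho_{(b,i]}(\mathbf s)$ for all $0\le b\le i\le p$.

*Proof.*

**Step 1: the matching $M_{\mathbf s}$.** View $\mathbf s$ as a multiset of edges $[a,b]$, $a\le b$, with loops for $a=b$. Let $n_a$ be the number of edge-ends at $a$ (a loop has two), and $X=\{(a,s):1\le s\le n_a\}$, ordered lexicographically. At each $a$ assign the positions $(a,1),(a,2),\dots$ first to ends of edges $[c,a]$ with $c<a$, by weakly increasing $c$; then to loops, each taking two consecutive positions; then to ends of edges $[a,b]$ with $b>a$, by weakly increasing $b$. Copies of equal non-loop edges are put in the same order at both ends. This gives a perfect matching $M_{\mathbf s}$ of $X$ with the following property, for all $a,s$ with $s+1\le n_a$: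
$$(a,s),(a,s+1)\text{ are matched to each other, or } M_{\mathbf s}(a,s)<M_{\mathbf s}(a,s+1).\tag{8}$$
Indeed the letters of the partners weakly increase along the positions at $a$; for consecutive copies of the same non-loop edge the common order at both ends gives (8), and the last end of one loop and the first end of the next have partners in the right order.

For example, $u_{21}^2$ gives the edges $[(1,1),(2,1)]$ and $[(1,2),(2,2)]$, and $u_{11}u_{22}$ gives $[(1,1),(1,2)]$ and $[(2,1),(2,2)]$. The third matching, $[(1,1),(2,2)]$ and $[(1,2),(2,1)]$, violates (8).

**Step 2: every perfect matching of $X$ with (8) arises from exactly one monomial.** Write $M$ for the matching. First, a loop $\{(a,s),(a,s')\}$ with $s<s'$ has $s'=s+1$. Suppose $s'\ge s+2$. By (8) at $s$, $M(a,s+1)>M(a,s)=(a,s')$. If $s<t<t+1<s'$ and $M(a,t)>(a,s')$, then $(a,t),(a,t+1)$ are not matched to each other, so $M(a,t+1)>M(a,t)>(a,s')$ by (8). Hence $M(a,s'-1)>(a,s')$. But $M(a,s')=(a,s)$, so (8) fails at $(a,s'-1),(a,s')$, a contradiction.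

Next, by (8) the letters of the partners of $(a,1),(a,2),\dots$ weakly increase. So the ends at $a$ occur in the order: partner letter $<a$; loops, occupying consecutive pairs of positions; partner letter $>a$; and partners strictly increase within the first and the third group. Therefore the positions of the ends of each kind of edge are determined by the multiset of edges, and the $k$-th copy of $[c,a]$ at $a$ is matched to the $k$-th copy at $c$. So the matching is the one constructed from its underlying monomial.

The same description shows, for a matching with (8):
$$\text{if }s<s'\text{ and }(a,s),(a,s')\text{ lie on different edges, then }M(a,s)<M(a,s').\tag{9}$$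

**Step 3: chains in $\mathbf s$ are the sequences counted by $\rho$.** Let $H$ be the set of all $(a,s)\in X$ with $a\in(b,i]$, an interval of $X$. We show $\rho_{(b,i]}(\mathbf s)=\rho_H(M_{\mathbf s})$. Take $\xi_1<\dots<\xi_k$ as in the definition of $\rho_H(M_{\mathbf s})$. The $\xi$'s lie on different edges and have decreasing partners, so by (9) no two have the same letter. The sequence of partners, reversed, is again such a sequence for the interval $X$, so no two partners have the same letter. Thus the cells (letter of $\xi_s$, letter of $M_{\mathbf s}(\xi_s)$) form a chain $\alpha\subset(b,i]\times[p]$ of size $k$. As the edges used are distinct, $u^\alpha\mid\mathbf s$. Conversely, given a chain $\alpha\subset(b,i]\times[p]$ with $u^\alpha\mid\mathbf s$, choose pairwise distinct edges of $\mathbf s$, an edge $[x,y]$ for each cell $(x,y)\in\alpha$, and let $\xi$ be its end at $x$ (either end, for a loop). The letters of the $\xi$'s strictly increase, those of the partners strictly decrease, and no two $\xi$'s are matched to each other, since the edges are distinct.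

**Step 4: tableaux.** A standard tableau on $X$ is the standardization of a semistandard tableau of content $(n_a)$ if and only if for all $a,s$ the letter $(a,s)$ precedes $(a,s+1)$ in the reading word, i.e. its restriction to $\{(a,s),(a,s+1)\}$ has one row. By Lemma 15 for two-letter intervals, $T(M)$ has this property if and only if $\rho_{\{(a,s),(a,s+1)\}}(M)=1$ for all $a,s$, which is exactly (8). With Lemma 13 and Step 2 we get the bijection: $T(\mathbf s)$ is the semistandard tableau whose standardization is $T(M_{\mathbf s})$. Its shape is even and its size is $\sum n_a=2e$. Standardization preserves strictly decreasing subsequences of reading words, since equal letters become letters that increase from left to right. Hence, by (F3), Lemma 15 and Step 3,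
$$\operatorname{dec}(\operatorname{word}(T(\mathbf s))|_{(b,i]})=\operatorname{dec}(\operatorname{word}(T(M_{\mathbf s}))|_H)=\rho_H(M_{\mathbf s})=\rho_{(b,i]}(\mathbf s).\qquad\square$$

In the example, $u_{21}^2\mapsto 11/22$ and $u_{11}u_{22}\mapsto1122$: the first monomial contains a chain with two cells, the second does not.

*Proof of Theorem 5.* By Lemma 16 and the comparison of (6) with (7), $\mathbf s\mathbf g\in J$ if and only if $(T(\mathbf s),\mathbf g)$ is bad. So by (5)
$$\dim I_{(e,d)}\le\#\{\text{monomials of bidegree }(e,d)\text{ in }J\}\le\dim\operatorname{init}(I)_{(e,d)}=\dim I_{(e,d)} .$$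
Hence equality holds throughout, and $\operatorname{init}(I)=J$. As $J$ is generated by the leading monomials of the elements of $\mathcal G_p$, Theorem 5 follows, and with it Theorem 1. $\square$

**Remark (other term orders).** The statement of Theorem 1 holds for every term order $\prec$ in which each of the displayed minors has its antidiagonal as leading monomial. Indeed $J^{\mathrm{sym}}_w\subseteq\operatorname{init}_\prec(I^{\mathrm{sym}}_w)$. The ideal on the right has the Hilbert function of $I^{\mathrm{sym}}_w$, and so has $J^{\mathrm{sym}}_w$, by Theorem 1. So the two coincide.
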